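# Free divisors that are normal crossing in codimension one

Let $D$ be a hypersurface in a complex manifold $X$ of dimension $n$. Suppose that the module of vector fields tangent to $D$ is free, and that away from a subset of codimension $2$ in $D$ the hypersurface looks like a union of coordinate hyperplanes. Must it look like that everywhere? Faber's conjecture, recorded in Xia Liao, "K-theoretic defect in Chern class identity for a free divisor", arXiv:1612.07810 (2016), says yes. The statement is known for locally quasi-homogeneous free divisors. These notes prove it for all free divisors.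

We start with cones, that is, with a homogeneous equation. There a short argument with residues suffices. It also shows what has to be supplied in general: a grading. The final step of the general proof is the same residue argument as for cones.

## 1. Fields and forms along a hypersurface

Everything is local and analytic. $D$ is reduced, $h$ is a local reduced equation of $D$, $\mathcal O=\mathcal O_{X,p}$, and $\mathfrak m$ is its maximal ideal.

**Definition 1.** $\mathrm{Der}_X(-\log D)$ is the sheaf of holomorphic vector fields $\theta$ with $\theta(h)\in(h)$. The divisor $D$ is *free at $p$* if $L:=\mathrm{Der}_X(-\log D)_p$ is a free $\mathcal O$-module (its rank is then $n$), and *free* if this holds at every point.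

**Definition 2.** $D$ is *normal crossing* (nc) at $p\in D$ if in suitable local coordinates centered at $p$ it is $\{x_1\cdots x_k=0\}$ with $1\le k\le n$. It *has only normal crossing singularities* if it is nc at every point. It is *nc in codimension $1$* if there is a closed analytic $Z\subset D$ of codimension at least $2$ in $D$ such that $D\smallsetminus Z$ has only normal crossing singularities.

For $n=2$ the set $Z$ has to be empty, so there is nothing to prove. The first interesting dimension is $3$.

**Definition 3.** $\Omega^1_X(\log D)$ is the sheaf of meromorphic $1$-forms $\omega$ such that $h\omega$ and $h\,d\omega$ are holomorphic.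

We use three facts from K. Saito, *Theory of logarithmic differential forms and logarithmic vector fields* (1980).

* **(S1)** $\mathrm{Der}_X(-\log D)$ and $\Omega^1_X(\log D)$ are reflexive and mutually dual.
* **(S2)** Elements $\theta_1,\dots,\theta_n\in\mathrm{Der}_X(-\log D)_p$ form a basis if and only if $\det(\theta_i(x_j))$ is a unit times $h$.
* **(S3)** If $D=\{x_1\cdots x_k=0\}$, then $\Omega^1(\log D)$ is free on $dx_i/x_i$ ($i\le k$) and $dx_j$ ($j>k$), and $\mathrm{Der}(-\log D)$ is free on the dual basis $x_i\partial_{x_i}$, $\partial_{x_j}$. So nc points are free points.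

A reflexive sheaf on a manifold is locally free outside codimension $3$. So every reduced plane curve is free.

**The cusp.** Let $h=x^2-y^3$, $\theta_1=3x\partial_x+2y\partial_y$, $\theta_2=3y^2\partial_x+2x\partial_y$. Then $\theta_1(h)=6h$, $\theta_2(h)=0$, and the determinant is $6x^2-6y^3=6h$. By (S2) this is a basis. The dual basis is
$$\omega_1=\frac{2x\,dx-3y^2dy}{6h}=\frac{dh}{6h},\qquad \omega_2=\frac{3x\,dy-2y\,dx}{6h}.$$

**Three lines.** Let $h=xy(x+y)$, $\theta_1=x\partial_x+y\partial_y$, $\theta_2=y(x+y)\partial_y$. Then $\theta_1(h)=3h$, $\theta_2(h)=(x+2y)h$, and the determinant is $xy(x+y)=h$. The form dual to $\theta_2$ is $\omega_2=(x\,dy-y\,dx)/h$.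

## 2. Residues and the normalization

At a smooth point of $D=\{z=0\}$, (S3) gives $\omega=a\,dz/z+(\text{holomorphic})$. Put $\rho(\omega)=a|_D$. Another equation $z'=uz$ has $dz'/z'=dz/z+du/u$, so $\rho(\omega)$ is a well-defined holomorphic function on $D_{\rm reg}$. If $\rho(\omega)=0$ then $a\in(z)$, so $\omega$ is holomorphic there. Let $\pi:\tilde D\to D$ be the normalization, and consider the condition

> **(W)** For all open $U$ and all $\omega\in\Omega^1_X(\log D)(U)$, the function $\rho(\omega)$ extends to a holomorphic function on $\pi^{-1}(U\cap D)$.

Since $\pi$ is proper with finite fibers, (W) implies that $\rho(\omega)$ is bounded on $D_{\rm reg}\cap V$ for a small neighborhood $V$ of any given point of $U\cap D$.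

**Two failures.** On the cusp put $x=s^3$, $y=s^2$. Comparing $6h\omega_2=3x\,dy-2y\,dx$ with $6a\,dh$ modulo $h$ gives $-2y=12ax$, so $\rho(\omega_2)=-y/(6x)=-1/(6s)$. This has a pole on the normalization. For the three lines, $\omega_2=\frac{dy}{y(x+y)}-\frac{dx}{x(x+y)}$ has residue $1/x$ along $y=0$. Again (W) fails.

**Lemma 1.** If $D$ is nc in codimension $1$, then (W) holds.

*Proof.* Over $D\smallsetminus Z$ the normalization is the disjoint union of the local branches $\{x_i=0\}$. By (S3), if $\omega=\sum_{i\le k}a_i\,dx_i/x_i+\cdots$, then $\rho(\omega)$ is $a_i|_{x_i=0}$ on the $i$-th branch, which is holomorphic. As $\pi$ is finite, $\pi^{-1}(Z)$ has codimension at least $2$ in the normal space $\tilde D$, and holomorphic functions extend across it. $\square$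

The next lemma removes fields that do not vanish at $p$.

**Lemma 2.** Let $n\ge2$, let $D$ be free at $p$ with (W) near $p$, and suppose some $\theta\in L$ has $\theta(p)\neq0$. In coordinates centered at $p$ with $\theta=\partial_{x_n}$, the germ $D$ is $D_1\times\mathbb C$ with $D_1=\{h_1=0\}\subset\mathbb C^{n-1}$, $h_1=h|_{x_n=0}$. Moreover $D_1$ is free at $0$ and satisfies (W) near $0$. If $D_1$ is nc at $0$, then $D$ is nc at $p$.

*Proof.* From $\partial_{x_n}h=ah$ we get $h=\exp\left(\int_0^{x_n}a\,dx_n\right)h_1$, which gives the product structure and the last assertion. We may take $h=h_1$. For $\xi\in L$ we have $\xi-\xi(x_n)\partial_{x_n}\in L$, so $L=\mathcal O\,\partial_{x_n}\oplus K$, where $K$ consists of the elements without $\partial_{x_n}$-component. As a direct summand of a free module over a local ring, $K$ is free.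

Setting $x_n=0$ in the coefficients maps $K$ to $\mathrm{Der}(-\log D_1)_0$: put $x_n=0$ in $\xi(h_1)=bh_1$. This map is onto, since elements of $\mathrm{Der}(-\log D_1)_0$ also lie in $K$. If $\xi=x_n\xi'$ is in the kernel, then $x_n\xi'(h_1)\in(h_1)$, and since $x_n$ and $h_1$ are coprime, $\xi'\in K$. So $\mathrm{Der}(-\log D_1)_0\cong K/x_nK$ is free over $\mathcal O_{\mathbb C^{n-1},0}$.

For (W), pull a log form $\omega$ of $D_1$ on $U_1$ back to $U_1\times\Delta$, with $\Delta$ a small disc. Its residue is the pullback of $\rho(\omega)$ and extends to $\tilde D_1\times\Delta$, which is the normalization of $D_1\times\Delta$. Restrict to $\tilde D_1\times\{0\}$. $\square$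

## 3. Cones

Fix coordinates and positive integer weights $w_1,\dots,w_n$ of $x_1,\dots,x_n$. For a cone all $w_i=1$, and the reader may think of that case. The general weights will be needed in Section 9. Put
$$S=\sum w_ix_i\partial_{x_i},\qquad m_t(x)=(t^{w_1}x_1,\dots,t^{w_n}x_n).$$
The monomial field $x^\alpha\partial_{x_j}$ has weight $\sum\alpha_iw_i-w_j$, and $x^\alpha dx_j$ has weight $\sum\alpha_iw_i+w_j$. A field $\xi$ has weight $e$ iff $[S,\xi]=e\xi$. A form has weight $c$ iff $\mathcal L_S\omega=c\,\omega$; then $m_t^*\omega=t^c\omega$, because $\frac{d}{dt}m_t^*\omega=t^{-1}m_t^*\mathcal L_S\omega$. Nonzero holomorphic $1$-forms have only components of positive weight. Let $P_d$ be the finite-dimensional space of weighted homogeneous polynomials of weight $d$.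

In Lemmas 3 and 4, $D=\{h=0\}$ near $0$ with $h$ a weighted homogeneous polynomial, reduced as a germ at $0$, $h(0)=0$. Let $L_e\subset L$ be the finite-dimensional space of elements of weight $e$.

**Lemma 3.** The weighted components of an element of $L$ lie in $L$, and $L/\mathfrak mL$ is the sum of the images of the $L_e$. In particular, if $L$ is free it has a basis of weighted homogeneous fields.

*Proof.* Let $\xi=\sum_e\xi_e\in L$ and $\xi(h)=ah$. Comparing weights, $\xi_e(h)=a_eh$, so $\xi_e\in L_e$. For large $M$ the tail $\sum_{e\ge M}\xi_e=\xi-\sum_{e<M}\xi_e$ lies in $L$, and its coefficients have only terms of large weight, hence of large order. So it lies in $L\cap\mathfrak m^k\mathrm{Der}_{X,0}$ with $k$ large, and by Artin–Rees in $\mathfrak mL$. Thus $\xi\equiv\sum_{e<M}\xi_e$ modulo $\mathfrak mL$. Choose homogeneous elements lifting a basis of $L/\mathfrak mL$ and apply Nakayama. $\square$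

**Lemma 4 (weight zero suffices).** Assume (W) near $0$ and that $L$ has a basis $\theta_1,\dots,\theta_n$ of fields of weight $0$. Then $h$ has exactly $n$ irreducible factors $h_1,\dots,h_n$, and they form a system of local coordinates centered at $0$. In particular $D$ is nc at $0$.

*Proof.* **Set-up.** Irreducible factors of $h$ are weighted homogeneous and non-constant, so they vanish at $0$. As $h$ is reduced at $0$, the factors $h_1,\dots,h_r$ are pairwise non-associated and $h=h_1\cdots h_r$ (absorb the constant). So $h$ is squarefree, and hence reduced at every point of $\bar D=\{h=0\}\subset\mathbb C^n$. Let $D_j^\circ=\{h_j=0\}\smallsetminus\mathrm{Sing}\,\bar D$. The smooth part of $\bar D$ is the disjoint union of the $D_j^\circ$. Let $B=\{|x_i|<\varepsilon^{w_i}\}$ with $\varepsilon$ so small that the $\theta_i$ are a basis on $B$ with dual basis $\omega_1,\dots,\omega_n$ of $\Omega^1(\log D)$ and (W) holds on $B$. Note $m_t(B)\subset B$ for $0<t\le1$.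

The set $D_j^\circ\cap B$ is connected. Indeed $D_j^\circ$ is a connected manifold, because $\{h_j=0\}$ is irreducible, and it is stable under all $m_t$, $t>0$. Given two points in $D_j^\circ\cap B$, join them by a path in $D_j^\circ$, shrink the path into $B$ by some $m_t$, and join each point to its shrunken copy along its $m_s$-orbit, $t\le s\le1$, inside $B$.

**Residues are constant.** We have $(\mathcal L_S\omega_i)(\theta_k)=S(\delta_{ik})-\omega_i([S,\theta_k])=0$, so $\omega_i$ has weight $0$ and $m_t^*\omega_i=\omega_i$. Therefore $\rho(\omega_i)(m_t(x))=\rho(\omega_i)(x)$ for $x\in D_j^\circ\cap B$, $0<t\le1$. Let $g$ be the extension of $\rho(\omega_i)$ to the normalization. As $t\to0$ the points of $\tilde D$ over $m_t(x)$ accumulate, by properness of $\pi$, at a point of the finite set $\pi^{-1}(0)$, so $\rho(\omega_i)(x)\in g(\pi^{-1}(0))$. A continuous function with values in a finite set is constant on a connected set, so $\rho(\omega_i)=c_{ij}\in\mathbb C$ on $D_j^\circ\cap B$.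

**The forms $dh_j/h_j$ are a basis.** The form $dh_j/h_j$ is logarithmic along $D$, it has residue $1$ on $D_j^\circ$ and $0$ on the other $D_k^\circ$, and it has weight $0$ because $\mathcal L_S(dh_j/h_j)=d(S(h_j)/h_j)=0$. So $\omega_i-\sum_jc_{ij}\,dh_j/h_j$ has residue zero. It is holomorphic off $\mathrm{Sing}\,D$, which has codimension at least $2$, hence holomorphic on $B$. It has weight $0$, hence vanishes:
$$\omega_i=\sum_{j=1}^rc_{ij}\frac{dh_j}{h_j}.\tag{1}$$
Conversely $dh_j/h_j=\sum_ka_{jk}\omega_k$ with $a_{jk}=\theta_k(h_j)/h_j$ holomorphic of weight $0$, hence constant. So the $\omega_i$ and the $dh_j/h_j$ span the same complex vector space. The $\omega_i$ are linearly independent, and so are the $dh_j/h_j$, by their residues. Hence $r=n$, and $dh_1/h_1,\dots,dh_n/h_n$ is a basis of $\Omega^1(\log D)_0$.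

**Coordinates.** Replace the $\theta_i$ by the dual basis, so $\theta_i(h_j)=\delta_{ij}h_j$. The chain rule $\theta_i(h_j)=\sum_k\theta_i(x_k)\,\partial h_j/\partial x_k$ gives
$$\det(\theta_i(x_k))\cdot\det\left(\frac{\partial h_j}{\partial x_k}\right)=h_1\cdots h_n=h .$$
By (S2) the first factor is a unit times $h$, so the Jacobian determinant is a unit. As the $h_j$ vanish at $0$, they are coordinates, and $D=\{h_1\cdots h_n=0\}$. $\square$

**Proposition 5 (cones).** Let $h$ be a reduced homogeneous polynomial of degree at least $1$ in $n$ variables and $D=\{h=0\}$. Assume that (W) holds near $0$, for instance that $D$ is nc in codimension $1$, and that $D$ is free at $0$. Then $D=\{x_1\cdots x_k=0\}$ in suitable linear coordinates.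

*Proof.* Induct on $n$. For $n=1$, $h=cx_1$. Let $n\ge2$ and all $w_i=1$.

If some $\xi\in L$ has $\xi(0)\ne0$, then by Lemma 3 its component of weight $-1$, a nonzero constant field, lies in $L$. Choose linear coordinates in which it is $\partial_{x_n}$. From $\partial_{x_n}h=ah$ and degrees, $\partial_{x_n}h=0$, so $h$ is a homogeneous polynomial in $x_1,\dots,x_{n-1}$. By Lemma 2 the induction hypothesis applies to $\{h=0\}\subset\mathbb C^{n-1}$.

Otherwise take a homogeneous basis $\theta_i$ of weights $e_i$ (Lemma 3). A homogeneous field of weight $e$ has coefficients of degree $e+1$, and all $\theta_i$ vanish at $0$, so $e_i\ge0$. The dual forms satisfy $(\mathcal L_S\omega_i)(\theta_k)=-\omega_i([S,\theta_k])=-e_k\delta_{ik}$, so $\omega_i$ has weight $-e_i$. Suppose $e_i>0$. Then $\rho(\omega_i)(m_t(x))=t^{-e_i}\rho(\omega_i)(x)$, so $|\rho(\omega_i)(x)|=t^{e_i}|\rho(\omega_i)(m_t(x))|$. By (W) the function $\rho(\omega_i)$ is bounded near $0$; letting $t\to0$ gives $\rho(\omega_i)=0$. So $\omega_i$ is holomorphic off codimension $2$, hence holomorphic, and of negative weight, hence $0$. This is a contradiction, so all $e_i=0$.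 Now Lemma 4 applies. The $h_j$ are homogeneous and part of a coordinate system, so they are linear forms, and they are independent. $\square$

**Examples.** The four planes $xyz(x+y+z)=0$ in $\mathbb C^3$ are nc off the origin, because any three of the forms are independent. At the origin four smooth branches meet in dimension $3$, so $D$ is not nc there. By Proposition 5, $D$ is not free. The same holds for $x_1^2+x_2^2+x_3^2=0$ in $\mathbb C^3$: it is smooth off $0$, and at $0$ it is a singular irreducible germ (a factorization into non-units would make the rank $3$ quadratic form a product of two linear forms), so it is not nc. For the three lines of Section 1 freeness holds, but $e_2=1$ and the residue of $\omega_2$ is $1/x$, of weight $-1$: this is exactly what (W) forbids.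

## 4. The general statements, and what a general free divisor lacks

**Theorem A.** Let $p\in D$. If $\mathrm{Der}_X(-\log D)_p$ is free and (W) holds near $p$, then $D$ is a normal crossing divisor at $p$.

**Theorem B.** For a free divisor $D$ the following are equivalent: (a) $D$ has only normal crossing singularities; (b) $D$ is normal crossing in codimension $1$; (c) (W); (d) the Jacobian ideal $\mathcal J=(h,\partial_{x_1}h,\dots,\partial_{x_n}h)$ is radical. In particular Faber's conjecture holds.

**Theorem C.** For an arbitrary reduced $D$: (W) holds if and only if $D$ is normal crossing in codimension $1$. In this case the set of non-nc points of $D$ is exactly the set of points where $D$ is not free.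

So a reduced hypersurface that is nc in codimension $1$ is nc at a point if and only if it is free at that point.

**The algebraic case.** If $X$ is a nonsingular complex variety, "local coordinates" means analytic (equivalently étale) coordinates, and one passes to the analytic space. $\mathrm{Der}_X(-\log D)$ is the kernel of $\mathrm{Der}_X\to\mathcal O_D(D)$, $\theta\mapsto\theta(h)|_D$, so its formation commutes with the faithfully flat analytification, and freeness is unaffected.

Let us try the cone proof on a general $D$. Suppose first that $h$ is weighted homogeneous. Residues still exclude basis fields of positive weight. Negative weights are another matter: for cones a field of negative weight is constant, but with $w=(1,2)$ the field $x_1\partial_{x_2}$ has weight $-1$ and vanishes at $0$. The form dual to a basis field of negative weight has positive weight, and the residue argument says nothing about it. This is the first point where the proof stops.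

The second is more serious: freeness by itself gives no grading at all. Take the plane curve $h=x^4+y^5+x^2y^3$. It is reduced, since its lowest part for the weights $(5,4)$ is the squarefree $x^4+y^5$, and it is free because $n=2$. We claim that no $\theta\in L$ has $\theta(h)=\text{unit}\cdot h$. Dividing by the unit, suppose $a\,h_x+b\,h_y=h$ with $h_x=4x^3+2xy^3$, $h_y=5y^4+3x^2y^2$. Terms of order $3$ give $a(0)=0$. The $y^4$-term in order $4$ gives $b(0)=0$. Use the weights $(5,4)$, where there are no monomials of weights $1,2,3,6,7$. Weight $19$ gives $a_4\cdot4x^3=0$, so $a_4=0$. Weight $20$ gives $4x^3a_5+5y^4b_4=x^4+y^5$, so $a_5=x/4$, $b_4=y/5$. Weight $22$ then reads $2xy^3a_5+3x^2y^2b_4=x^2y^3$, that is, $\frac12+\frac35=1$, which is false. In coordinates in which $h$ is a unit $u$ times a weighted homogeneous polynomial of weight $d>0$, the field $S$ would satisfy $S(h)=(d+S(u)/u)h$ with $d+S(u)/u$ a unit. So no such coordinates exist.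

An Euler field, and with it the grading, must therefore be manufactured from (W) and freeness together. And once we have it, we must still show that $L$ has a basis of weight $0$.

## 5. How the Euler field looks from an exceptional divisor

Blow up the origin of $\mathbb C^n$, with chart $x_1=z$, $x_j=zu_j$. The Euler field $S=\sum x_i\partial_{x_i}$ satisfies $S(z)=z$ and $S(u_j)=0$, so it lifts to $z\partial_z$, where $z=0$ is the exceptional divisor $E_0$. Now "$z\partial_z$ restricted to $E_0$" makes sense without any grading. On any manifold with a simple normal crossing divisor $E\supset E_0$, the logarithmic tangent bundle restricted to $E_0$ has a canonical section, locally $z\partial_z$ (this is checked in Section 8).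

Suppose $f:Y\to X$ is a log resolution with a compact component $E_0\subset f^{-1}(p)$, and suppose the basis $\theta_1,\dots,\theta_n$ of $L$ lifts to a *frame* of $\mathrm{Der}_Y(-\log E)$. Then the log tangent bundle is trivial on $E_0$, its global sections on the compact $E_0$ are constant combinations of the $\theta_i$, and the canonical section comes from an element $\chi\in L$. That will be our Euler field. In $\mathbb C^2$ with $D=\{x_1x_2=0\}$ one sees this directly: $x_1=z$, $x_2=zu$ gives $x_1\partial_{x_1}=z\partial_z-u\partial_u$ and $x_2\partial_{x_2}=u\partial_u$, which is a frame, and $\chi=x_1\partial_{x_1}+x_2\partial_{x_2}$.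

The lifted fields form a frame as soon as the dual forms $\omega_i$ lift to logarithmic forms. That can fail: for the cusp, $f^*\omega_2$ is not logarithmic on any log resolution, since the residue of a log form along the strict transform is holomorphic, while $\rho(\omega_2)=-1/(6s)$. Condition (W) removes this obstruction along the strict transform. That nothing else is in the way is a cohomological statement about blow-ups, to which we turn.

## 6. A vanishing lemma for blow-ups

"Snc" means simple normal crossing: normal crossing with smooth irreducible components. A smooth center $C$ is *snc with* an snc divisor $F$ if locally there are coordinates in which $C$ is a coordinate subspace and $F$ a union of coordinate hyperplanes. For example, the $x_1$-axis in $\mathbb C^3$ is snc with $\{x_1x_2=0\}$, but $\{x_1=x_2,\,x_3=0\}$ is not: it lies in neither of the planes $\{x_1=0\}$, $\{x_2=0\}$, so in adapted coordinates it would lie transversally to both, and codimension $2+1+1$ is too much.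

**Lemma 6.** Let $g:W'\to W$ be the blow-up of a manifold along a closed submanifold $C$ of codimension $c\ge2$, with exceptional divisor $G$. Let $F=\bigcup F_j$ be an snc divisor on $W$ with $C$ snc with $F$, let $F_j'$ be the strict transforms, and $F'=G\cup\bigcup F'_j$. Then
$$g_*\Omega^1_{W'}(\log F')=\Omega^1_W(\log F),\qquad R^1g_*\Omega^1_{W'}(\log F')=0 .$$

*Proof.* The statement is local on $W$.

**The direct image.** If $F_j=\{z=0\}$, then $g^*z$ is a unit times a product of powers of equations of components of $F'$, so $g^*(dz/z)$ is logarithmic. Hence log forms pull back to log forms. Conversely, a section of $g_*\Omega^1_{W'}(\log F')$ is, off $C$, a section of the locally free sheaf $\Omega^1_W(\log F)$, and extends because $c\ge2$.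

**Reduction to a connecting map.** Consider the residue sequence
$$0\to\Omega^1_{W'}\to\Omega^1_{W'}(\log F')\to\textstyle\bigoplus_j\mathcal O_{F'_j}\oplus\mathcal O_G\to0 .$$
$F'_j$ is the blow-up of $F_j$ along the smooth $F_j\cap C$ (an isomorphism if this has codimension $1$ in $F_j$), and $G\to C$ is a projective bundle. For both kinds of map the higher direct images of the structure sheaf vanish. So $R^1g_*\Omega^1_{W'}(\log F')$ is the cokernel of the connecting map into $R^1g_*\Omega^1_{W'}$, and it suffices that its restriction $\delta:g_*\mathcal O_G\to R^1g_*\Omega^1_{W'}$ is onto.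

**The target of $\delta$.** The sequence $0\to g^*\Omega^1_W\to\Omega^1_{W'}\to\Omega^1_{W'/W}\to0$ is exact; injectivity on the left holds because $g^*\Omega^1_W$ is torsion free and $g$ is generically an isomorphism. Since $R^qg_*(g^*\Omega^1_W)=\Omega^1_W\otimes R^qg_*\mathcal O_{W'}=0$ for $q>0$, we get $R^1g_*\Omega^1_{W'}\cong R^1g_*\Omega^1_{W'/W}$.

The canonical surjection $\Omega^1_{W'/W}\to\Omega^1_{G/C}$ is an isomorphism. In a chart $x_1=t$, $x_j=tu_j$ ($2\le j\le c$), the relations $dt=0$ and $d(tu_j)=0$ show that $\Omega^1_{W'/W}$ is generated by the $du_j$ with relations $t\,du_j=0$, while $\Omega^1_{G/C}$ is free over $\mathcal O_G=\mathcal O_{W'}/(t)$ on the $du_j$. Locally $G=C\times\mathbb P^{c-1}$ with $c-1\ge1$, and $H^1(\mathbb P^{c-1},\Omega^1)=\mathbb C\,c_1(\mathcal O(1))$. So $R^1g_*\Omega^1_{G/C}\cong\mathcal O_C$, generated by the relative class $c_1(\mathcal O(1))$.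

**$\delta$ is onto.** The map $\delta$ is $\mathcal O_W$-linear. Let $t_a$ be local equations of $G$. Lifting $1\in\mathcal O_G$ to $dt_a/t_a$ shows that $\delta(1)$ is, up to sign, the class of the cocycle $d\log(t_a/t_b)$. Its image in $R^1g_*\Omega^1_{G/C}$ is obtained by restricting the functions $t_a/t_b$ to $G$, so it is $\pm c_1(\mathcal O_G(G))$. As $\mathcal O_G(G)=\mathcal O(-1)$, this is a generator. $\square$

## 7. Lifting a free basis to a log resolution

We prove Theorem A by induction on $n$. If $n=1$, $D$ is a point. Let $n\ge2$. If some $\theta\in L$ has $\theta(p)\ne0$, Lemma 2 and the induction hypothesis for $D_1$ finish the proof. **From now on every element of $L$ vanishes at $p$.** Shrink $X$ to a small ball around $p$, relatively compact in a larger ball where everything is defined, such that $\theta_1,\dots,\theta_n$ is a basis of $\mathrm{Der}_X(-\log D)$ on $X$ with dual basis $\omega_1,\dots,\omega_n$ of $\Omega^1_X(\log D)$, and (W) holds.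

**Step 1: a resolution with a divisor over $p$.** The purpose is to obtain a compact divisor $E_0$ over $p$, by a resolution that does not depend on choices. We recall functorial principalization (Bierstone–Milman, Invent. Math. 128 (1997); Włodarczyk, *Resolution of singularities of analytic spaces*; Kollár, *Lectures on Resolution of Singularities*, 3.35 and 3.44) in the following form. Consider pairs $(M,J)$ with $M$ a relatively compact open subset of a complex manifold to which $J$, a coherent ideal sheaf that is nowhere zero, extends. To each pair is assigned a finite sequence of blow-ups $M_r\to\dots\to M_0=M$ with smooth centers $C_i\subset M_i$ such that: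

* the $C_i$ lie over $V(J)$ and are snc with the accumulated divisor of all earlier centers (exceptional divisors and earlier codimension-$1$ centers);
* $J\mathcal O_{M_r}$ is the ideal of a divisor with snc support;
* for an open embedding $\varphi:M'\to M$ with $\varphi^*J=J'$, the sequence of $(M',J')$ is the pullback of that of $(M,J)$ with the blow-ups in empty centers deleted.

Components of $C_i$ of codimension $1$ are allowed; there the blow-up is an isomorphism.

Apply this to $J:=h\cdot\mathfrak m_p$, where $\mathfrak m_p$ is the ideal sheaf of $p$. Its zero set is $D$. The factor $\mathfrak m_p$ makes the fiber over $p$ a divisor. Write $Y=X_r\to\dots\to X_0=X$, $f_i:X_i\to X$, $f=f_r$; all $f_i$ are proper, surjective, and isomorphisms over $X\smallsetminus D$. Let $E=f^{-1}(D)_{\rm red}$, an snc divisor with components $E_j$.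

Let $C_i^{\ge2}$ be the union of the components of $C_i$ of codimension at least $2$. Let $F_i\subset X_i$ be the union of the exceptional divisors created by $C_0^{\ge2},\dots,C_{i-1}^{\ge2}$ (strict transforms included), and $F=F_r\subset E$. The preimage of a divisor under a blow-up is its strict transform together with the exceptional divisor over the part of the center that it meets. So $F_{i+1}$ is the preimage of $F_i\cup C_i^{\ge2}$, and $F$ is the union of the preimages in $Y$ of all $C_i^{\ge2}$. Hence $f(F)=\bigcup f_i(C_i^{\ge2})$ is analytic of dimension at most $n-2$. If $y\notin F$, the images of $y$ in the $X_i$ avoid all $C_i^{\ge2}$, so going up step by step, each blow-up is an isomorphism over a neighborhood of the image of $y$. Thus $f$ is an isomorphism over a neighborhood of $f(y)$, and $f^{-1}(f(y))=\{y\}$. Consequently $f^{-1}(f(F))=F$, and $f$ is an isomorphism over $X\smallsetminus f(F)$.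

Since $J\mathcal O_Y=(f^*h)\cdot\mathfrak m_p\mathcal O_Y$ is invertible, so is $\mathfrak m_p\mathcal O_Y$: a local generator of the product is $f^*h\cdot v$, and then $\mathfrak m_p\mathcal O_Y=(v)$. So the non-empty set $f^{-1}(p)\subset E$ is a hypersurface, that is, a union of components of $E$. Fix a component $E_0\subset f^{-1}(p)$. A finite composition of blow-ups is projective over a neighborhood of $p$, so $E_0$ is a connected projective manifold of dimension $n-1$; in particular $H^0(E_0,\mathcal O)=\mathbb C$. Put $\partial:=\bigcup_{j\neq0}E_j\cap E_0$, an snc divisor in $E_0$.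

**Step 2: log forms extend.** We show: *if $\omega\in\Omega^1_X(\log D)(X)$, then $f^*\omega\in\Omega^1_Y(\log E)$.* The plan is to build a log form on $Y$ with the right residues along the strict transform of $D$, and to compare.

First, $H^1(Y,\Omega^1_Y(\log F))=0$. For $g:X_{i+1}\to X_i$ and $\mathcal A=\Omega^1_{X_{i+1}}(\log F_{i+1})$ there is the exact sequence
$$0\to R^1f_{i*}(g_*\mathcal A)\to R^1(f_ig)_*\mathcal A\to f_{i*}R^1g_*\mathcal A .$$
$C_i$ is snc with $F_i$, because $F_i$ is part of the accumulated divisor. So Lemma 6 applies along $C_i^{\ge2}$, while components of codimension $1$ change nothing. We get $R^1f_{i+1,*}\Omega^1(\log F_{i+1})=R^1f_{i*}\Omega^1(\log F_i)$. Starting with $f_0=\mathrm{id}$ and $F_0=\emptyset$, $R^1f_*\Omega^1_Y(\log F)=0$. Then $H^1(Y,\Omega^1_Y(\log F))=H^1(X,f_*\Omega^1_Y(\log F))=0$, since $f_*\Omega^1_Y(\log F)$ is coherent and the ball $X$ is Stein.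

Next, the residues. Let $E_j\not\subset F$. Then $E_j\smallsetminus F$ is dense in $E_j$, and $f$ maps it isomorphically onto a hypersurface of $X\smallsetminus f(F)$ contained in $D$. So the part of $E_j$ mapping to $\mathrm{Sing}\,D$ is a nowhere dense analytic subset. Off it $\rho(\omega)\circ f$ is defined and holomorphic, and by (W) it is locally bounded on $E_j$. By Riemann's extension theorem it extends to $g_j\in\mathcal O(E_j)$. From
$$0\to\Omega^1_Y(\log F)\to\Omega^1_Y(\log E)\to\bigoplus_{E_j\not\subset F}\mathcal O_{E_j}\to0$$
and the vanishing of $H^1$ we obtain $\eta\in H^0(Y,\Omega^1_Y(\log E))$ with residue $g_j$ along each $E_j\not\subset F$.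

Finally, compare. On $X\smallsetminus f(F)$ put $\alpha:=\omega-(f^{-1})^*\eta$. At points of $D_{\rm reg}\smallsetminus f(F)$, $f$ is an isomorphism carrying $E$ to $D$, so $\alpha$ is a log form along $D$ with zero residue, hence holomorphic. So $\alpha$ is holomorphic off $f(F)\cup\mathrm{Sing}\,D$, which has codimension at least $2$, and extends to a holomorphic form on $X$. Thus $f^*\omega=\eta+f^*\alpha\in\Omega^1_Y(\log E)$.

**Step 3: log vector fields lift.** We show: *each $\theta\in\mathrm{Der}_X(-\log D)(X)$ lifts to some $\theta_Y\in\mathrm{Der}_Y(-\log E)$.* The reason is that the flow of $\theta$ preserves $J$, hence by functoriality all centers.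

Suppose inductively that $\theta$ lifts to $\theta^{(i)}$ on $X_i$. The lift is unique, as $f_i$ is an isomorphism over $X\smallsetminus D$. Let $c\in C_i$ and $q=f_i(c)$. The sets $f_k(C_k)$ are closed, so there is an open $V\ni q$ in $X$ with $V\cap f_k(C_k)=\emptyset$ for all $k$ with $q\notin f_k(C_k)$. Let $X'\Subset V$ be a neighborhood of $q$ and $\varepsilon>0$ such that for $|t|<\varepsilon$ the flow $\varphi_t:X'\to V$ of $\theta$ is an open embedding with $q\in\varphi_t(X')$.

If $\theta(h)=ah$, then $\frac{d}{dt}(h\circ\varphi_t)=(a\circ\varphi_t)(h\circ\varphi_t)$, so $\varphi_t^*h=\text{unit}\cdot h$. Since $\theta(p)=0$, the point $p$ is fixed by the flow and $\varphi_t^{-1}(p)=X'\cap\{p\}$, so $\varphi_t^*\mathfrak m_p=\mathfrak m_p|_{X'}$. Hence $\varphi_t^*J=J|_{X'}$. By functoriality, applied to $\varphi_t:X'\to X$ and to the inclusion $X'\subset X$, the pullback of the blow-up sequence under $\varphi_t$ and its restriction to $X'$ agree after deletion of empty centers. For $k$ with $q\notin f_k(C_k)$ both $k$-th centers are empty, by the choice of $V$. For the other $k$ both are non-empty, since $q\in X'\cap\varphi_t(X')$.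 So the indices match, and $\varphi_t$ lifts to an isomorphism $\Phi_t:f_i^{-1}(X')\to f_i^{-1}(\varphi_t(X'))$ mapping $C_i$ to $C_i$.

The flow $\Psi_t$ of $\theta^{(i)}$ is defined near $c$ for small $t$ and covers $\varphi_t$. So $\Psi_t=\Phi_t$ off $f_i^{-1}(D)$, hence everywhere near $c$ by continuity, and $\Psi_t$ maps $C_i$ into $C_i$ near $c$. For $u$ in the ideal $I_{C_i}$ we get $\theta^{(i)}(u)|_{C_i}=\frac{d}{dt}\big|_{t=0}(u\circ\Psi_t)|_{C_i}=0$. So $\theta^{(i)}$ preserves $I_{C_i}$. Hence it lifts to the blow-up: in the chart $x_1=t$, $x_j=tu_j$, the functions $\theta^{(i)}(x_j)$ lie in $I_{C_i}$ and are divisible by $t$, so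
$$\frac{\theta^{(i)}(t)}{t}\qquad\text{and}\qquad \theta^{(i)}(u_j)=\frac{\theta^{(i)}(x_j)}t-u_j\frac{\theta^{(i)}(t)}t$$
are holomorphic. This completes the induction and gives $\theta_Y$ on $Y$.

It remains to see that $\theta_Y$ is logarithmic. Locally $f^*h=\text{unit}\cdot\prod z_j^{m_j}$ with all $m_j\ge1$, where $\{z_j=0\}$ are the components of $E$. Since $\theta_Y(f^*h)/f^*h=f^*(\theta(h)/h)$ is holomorphic, so is $\sum_jm_j\theta_Y(z_j)/z_j$. The $j$-th term has poles at most along $z_j=0$, and it equals a holomorphic function minus the other terms, so its poles lie in codimension $2$. So there are none, and $\theta_Y(z_j)\in(z_j)$.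

**Step 4: the frame.** We combine Steps 2 and 3. On $Y$, $(f^*\omega_i)(\theta_{j,Y})=\delta_{ij}$. Express the $f^*\omega_i$ and the $\theta_{j,Y}$ in dual local frames of the dual rank-$n$ bundles $\Omega^1_Y(\log E)$ and $\mathrm{Der}_Y(-\log E)$: the two coefficient matrices are holomorphic and, up to transposition, inverse to each other. So the $\theta_{j,Y}$ form a frame. Since $f^*g|_{E_0}=g(p)$ for functions $g$, restriction gives an isomorphism
$$(L/\mathfrak mL)\otimes_{\mathbb C}\mathcal O_{E_0}\ \xrightarrow{\ \sim\ }\ \mathrm{Der}_Y(-\log E)|_{E_0}.\tag{2}$$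
All elements of $L$ vanish at $p$, so $L(\mathfrak m)\subset\mathfrak m$ and $[\theta,g\theta']=\theta(g)\theta'+g[\theta,\theta']\in\mathfrak mL$ for $g\in\mathfrak m$. Hence $\mathfrak mL$ is a Lie ideal of $L$, and $\mathfrak g:=L/\mathfrak mL$ is an $n$-dimensional Lie algebra.

## 8. The Euler-type field $\chi$

**Step 5: construction of $\chi$.** An element of $\mathrm{Der}_Y(-\log E)$ preserves the ideal of $E_0$, so there is a restriction map $\mathrm{Der}_Y(-\log E)|_{E_0}\to\mathrm{Der}_{E_0}(-\log\partial)$. In local coordinates $(z,y_k)$ adapted to $E$ with $E_0=\{z=0\}$, the source has frame $z\partial_z,\delta_k$ with $\delta_k\in\{\partial_{y_k},y_k\partial_{y_k}\}$, and the target has frame $\delta_k|_{E_0}$. So the kernel $K$ is generated by $z\partial_z|_{E_0}$. If $\kappa$ represents a section of $K$ and $z'=uz$ is another equation, then $\kappa(z')/z'=\kappa(z)/z+\kappa(u)/u$ and $\kappa(u)|_{E_0}=0$. So $(\kappa(z)/z)|_{E_0}$ does not depend on $z$, and $K$ has a canonical global generator $e$, the section for which this function is $1$; locally $e=z\partial_z|_{E_0}$. By (2) and $H^0(E_0,\mathcal O)=\mathbb C$, the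 global section $e$ comes from an element of $\mathfrak g$. Let $\chi\in L$ be a representative. Near points of $E_0$,
$$\chi_Y=z\partial_z+z\xi,\qquad\xi\in\mathrm{Der}_Y(-\log E).\tag{3}$$

**Step 6: $[\chi,L]\subset\mathfrak mL$.** This will force weight $0$ later. Let $\theta\in L$, $\theta_Y=a\,z\partial_z+\sum b_k\delta_k$. Then
$$[z\partial_z,\theta_Y]=z\,\partial_z(a)\,z\partial_z+\sum z\,\partial_z(b_k)\,\delta_k,\qquad[z\xi,\theta_Y]=z[\xi,\theta_Y]-\theta_Y(z)\,\xi,\quad\theta_Y(z)=az .$$
Both lie in $z\,\mathrm{Der}_Y(-\log E)$. So $[\chi,\theta]_Y=[\chi_Y,\theta_Y]$ restricts to $0$ in $\mathrm{Der}_Y(-\log E)|_{E_0}$, and by (2) $[\chi,\theta]\in\mathfrak mL$. In other words, $\mathrm{ad}\,\chi=0$ on $\mathfrak g$.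

**Step 7: the eigenvalues of $\chi$ on $\mathfrak m/\mathfrak m^2$ are positive integers.** The order of vanishing along $E_0$ plays the role of the degree. Let $y\in E_0\smallsetminus\partial$, $E_0=\{z=0\}$ near $y$, $\hat{\mathcal O}=\hat{\mathcal O}_{X,p}$ with maximal ideal $\hat{\mathfrak m}$.

*The map $f^*:\hat{\mathcal O}\to\hat{\mathcal O}_{Y,y}$ is injective.* Let $G\ne0$ be in the kernel, of minimal order. Then $G(p)=0$, so $G$ is non-constant. Differentiating $G\circ f=0$ gives $\sum_i(\partial_iG\circ f)\,\partial f_i/\partial y_k=0$ for all $k$ (here $y_1,\dots,y_n$ are coordinates at $y$). Since $\det(\partial f_i/\partial y_k)\not\equiv0$, all $(\partial_iG)\circ f=0$. Some $\partial_iG\neq0$ has smaller order than $G$, a contradiction.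

Let $\hat F_j:=\{G\in\hat{\mathcal O}:f^*G\in(z^j)\}$. These ideals decrease, and $\bigcap_j\hat F_j=0$ by injectivity. Chevalley's theorem says that in a complete Noetherian local ring a decreasing sequence of ideals with zero intersection is eventually contained in any given power of the maximal ideal. So $\hat F_N\subset\hat{\mathfrak m}^2$ for some $N$. Also $\hat F_1=\hat{\mathfrak m}$, because $f(E_0)=\{p\}$. Let $f^*G=z^ju$. By (3), and since $\xi(z)\in(z)$,
$$f^*(\chi(G))=\chi_Y(z^ju)=jz^ju+z^{j+1}\partial_zu+jz^{j}\xi(z)u+z^{j+1}\xi(u)\in j\,f^*G+(z^{j+1}).$$
So $\chi$ acts on $\hat F_j/\hat F_{j+1}$ as multiplication by $j$. The images of $\hat F_1\supset\dots\supset\hat F_N$ filter $\mathfrak m/\mathfrak m^2=\hat{\mathfrak m}/\hat{\mathfrak m}^2$ from everything down to $0$. Hence all eigenvalues of $\chi$ on it are positive integers $w_1,\dots,w_n$.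

## 9. The grading, and the end of the proof of Theorem A

We use the Poincaré–Dulac theorem (Arnold, *Geometrical Methods in the Theory of ODE*, §24): a holomorphic vector field vanishing at a point, with the eigenvalues of its linear part in the Poincaré domain, is biholomorphically equivalent to a polynomial field consisting of its linear part in Jordan form plus resonant monomials. Positive eigenvalues lie in the Poincaré domain. So in suitable coordinates $\chi=S+N$ with $S=\sum w_ix_i\partial_{x_i}$, where $N$ is the sum of a nilpotent linear field and finitely many resonant monomials of order at least $2$. Give $x_i$ the weight $w_i>0$. Resonance of $x^\alpha\partial_{x_j}$ means $\sum\alpha_iw_i=w_j$, so all of $N$ has weight $0$, and $[S,N]=0$. For example, for $w=(1,2)$ the monomial $x_1^2\partial_{x_2}$ is resonant. Moreover $N$ is nilpotent on each $P_d$: its linear part is nilpotent on the forms of each ordinary degree, and the rest raises ordinary degree.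

**Step 8: $h$ may be taken weighted homogeneous, and $S,N\in L$.** Let $\mathfrak n_k\subset\mathcal O$ be the ideal of series with only terms of weight at least $k$, so $\mathcal O/\mathfrak n_k\cong\bigoplus_{d<k}P_d$. On this finite-dimensional space $S$ is diagonalizable, $N$ is nilpotent, and they commute. So $S$ is the semisimple part of $\chi$, hence a polynomial in $\chi$. As $\chi(h)\in(h)$, the image of $I=(h)$ is $\chi$-stable, hence $S$-stable, hence contains the weight components of its elements. So the weighted components $h_d$ of $h$ satisfy $h_d\in I+\mathfrak n_k$ for all $k$. Since $\mathfrak n_k$ lies in arbitrarily high powers of $\mathfrak m$ as $k$ grows, Krull's theorem gives $h_d\in I$. For the lowest component, $h_{d_0}=c\,h$; comparing the parts of lowest weight, $c(0)=1$. So $c$ is a unit, and we replace $h$ by the weighted homogeneous polynomial $h_{d_0}$. Then $S(h)=d_0h$, so $S\in L$ and $N=\chi-S\in L$.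

**Step 9: $L$ has a basis of weight $0$.** Here Step 6 removes both the positive and the negative weights. By Lemma 3, $\mathfrak g=L/\mathfrak mL$ is the sum of the images of the $L_e$, on which $\mathrm{ad}\,S$ acts by $e$. So $\mathrm{ad}\,S$ is diagonalizable on $\mathfrak g$.

Next, $\mathrm{ad}\,N$ preserves $L_e$ and is nilpotent there. Indeed $(\mathrm{ad}\,N)^k\xi$ is a combination of the operators $N^i\xi N^{k-i}$. Apply one of them to $x_j$: $N^{k-i}x_j\in P_{w_j}$, then $\xi$ maps into $P_{w_j+e}$, where $N^i$ acts. As $N$ is nilpotent on $P_{w_j}$ and on $P_{w_j+e}$, for $k\gg0$ every such operator kills every $x_j$, and a vector field that kills all $x_j$ is $0$. Finitely many $L_e$ span $\mathfrak g$, so $\mathrm{ad}\,N$ is nilpotent on $\mathfrak g$.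

By Step 6, $0=\mathrm{ad}\,\chi=\mathrm{ad}\,S+\mathrm{ad}\,N$ on $\mathfrak g$. So $\mathrm{ad}\,S=-\mathrm{ad}\,N$ is both diagonalizable and nilpotent, hence $0$. Therefore $L_e$ has zero image in $\mathfrak g$ for $e\ne0$, and $L_0\to\mathfrak g$ is onto. Elements of $L_0$ that lift a basis of $\mathfrak g$ form a basis of $L$ by Nakayama.

**Step 10: back to residues.** Now $h$ is a weighted homogeneous polynomial for positive integer weights, it is reduced at $0$, (W) holds near $0$, and $L$ has a basis of weight $0$. These are the hypotheses of Lemma 4, so $D$ is normal crossing at $p$. This proves Theorem A. $\blacksquare$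

## 10. Theorems B and C, and why the hypotheses are needed

**Proof of Theorem B.** (a)⇒(b): take $Z=\emptyset$. (b)⇒(c) is Lemma 1. (c)⇒(a) is Theorem A at every $p\in D$. In particular (a) and (b) are equivalent, which is Faber's conjecture.

(a)⇒(d): The ideal $\mathcal J$ does not depend on the choice of $h$ or of the coordinates. For $h=x_1\cdots x_k$ it is generated by the squarefree monomials $\prod_{i\neq j}x_i$, $1\le j\le k$ (it is $(1)$ if $k=1$), hence it is radical.

(d)⇒(b), for any reduced $D$: The aim is to show that at a general point of $\mathrm{Sing}\,D$ the equation is a nondegenerate quadratic form in two variables. Let $Z$ be the union of the components of $\mathrm{Sing}\,D$ of codimension at least $3$ in $X$ and of $\mathrm{Sing}((\mathrm{Sing}\,D)_{\rm red})$. Since $\mathrm{Sing}\,D$ has codimension at least $2$ in $X$, $Z$ has codimension at least $3$ in $X$. Let $q\in\mathrm{Sing}\,D\smallsetminus Z$. Then $\mathrm{Sing}\,D=V(\mathcal J)$ is smooth of codimension $2$ at $q$, and since $\mathcal J$ is radical, $\mathcal J_q=(x,y)$ for part of a coordinate system $x,y,z_1,\dots,z_{n-2}$.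

As $h$ vanishes on $\{x=y=0\}$, $h=\alpha x+\beta y$; as $h_x,h_y$ vanish there too, $\alpha,\beta\in(x,y)$. So $h=ax^2+2bxy+cy^2$. Then $h$ and all $\partial_{z_k}h$ lie in $(x,y)^2$, so $(x,y)=(h_x,h_y)+(x,y)^2$, with
$$h_x\equiv2(ax+by),\qquad h_y\equiv2(bx+cy)\pmod{(x,y)^2}.$$
Reducing modulo $\mathfrak m_q(x,y)\supset(x,y)^2$, we see that these two classes span the two-dimensional space $(x,y)/\mathfrak m_q(x,y)$, so $(ac-b^2)(q)\ne0$. After a linear change of $x,y$ we may assume $a(q)\neq0$. Then
$$h=a\left(\left(x+\tfrac bay\right)^2+\tfrac{ac-b^2}{a^2}y^2\right)=a\left(x+\tfrac bay+sy\right)\left(x+\tfrac bay-sy\right),\qquad s^2=-\tfrac{ac-b^2}{a^2},$$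
with $s$ holomorphic and $s(q)\neq0$. The two factors have independent differentials at $q$, so $D$ is nc at $q$. At smooth points $D$ is nc anyway, so $D\smallsetminus Z$ has only normal crossing singularities. $\blacksquare$

**Proof of Theorem C.** Lemma 1 gives one implication. Conversely assume (W). By (S1), $\mathrm{Der}_X(-\log D)$ is reflexive, so its non-free locus $Z_0$ is closed analytic of codimension at least $3$ in $X$. Moreover $Z_0\subset D$, because off $D$ the sheaf equals $\mathrm{Der}_X$. By Theorem A, $D$ is nc at all points of $D\smallsetminus Z_0$, so $D$ is nc in codimension $1$. By (S3) nc points are free points, so no point of $Z_0$ is nc, and the non-nc locus is exactly $Z_0$. $\blacksquare$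

**Sharpness.** Freeness cannot be dropped: $x_1^2+x_2^2+x_3^2=0$ in $\mathbb C^n$, $n\ge3$, is smooth outside $\{x_1=x_2=x_3=0\}$, which has codimension $2$ in $D$. At the points of that set it is singular and its germ is irreducible, by the argument in Section 3, whereas an irreducible nc germ is smooth. So it is not nc. The codimension cannot be lowered: $\{x^2=y^3\}\times\mathbb C^{n-2}$ is free, with basis $\theta_1,\theta_2$ of Section 1 together with the constant fields in the remaining directions, by (S2). It is smooth outside $\{x=y=0\}$, which has codimension $1$ in $D$, and it is not nc there, since the germ is irreducible and singular.
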